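\title{Volume-preserving H\'enon maps with infinitely many Fatou components}

\begin{abstract}
We show that in every degree $d\ge2$ there are complex H\'enon maps with Jacobian of modulus one for which the interior of the set of points with bounded orbits has infinitely many connected components. The maps are reversible under an antiholomorphic involution, and this keeps the multipliers of symmetric cycles on the unit circle. Each time a multiplier of the fixed point crosses a root of unity, a new symmetric cycle is born; we repeat this infinitely often while keeping all earlier cycles Diophantine. Such maps are dense among the reversible maps that have a fixed point with real coordinates and distinct unimodular multipliers.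
\end{abstract}

\section{Introduction}\label{sec:intro}

A (generalized) \emph{H\'enon map} is a map of $\mathbb C^2$ of the form
\[
f(x,y)=(y,\;p(y)-\delta x),
\]
where $p$ is a complex polynomial of degree $d\ge2$ and $\delta\in\mathbb C\setminus\{0\}$. It is a polynomial automorphism, with inverse $f^{-1}(x,y)=(\delta^{-1}(p(x)-y),\,x)$ and constant Jacobian determinant $\delta$. Let $K^+$ and $K^-$ be the sets of points with bounded forward and bounded backward orbit, let $J^\pm=\partial K^\pm$ be the forward and backward Julia sets, $\mathcal F^\pm=\mathbb C^2\setminus J^\pm$ the corresponding Fatou sets, and $K=K^+\cap K^-$. The object of this paper is the Fatou set of points with bounded orbits,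
\[
\mathcal F=\operatorname{int}K=\mathcal F^+\cap\mathcal F^-\cap K .
\]
(A point of $K^\pm$ lies off $J^\pm$ exactly when it is interior to $K^\pm$.) The set $K$ is compact, so on $\mathcal F$ the iterates $f^j$, $j\in\mathbb Z$, are uniformly bounded and form a normal family: the components of $\mathcal F$ are the regions of stable bounded motion.

The map $f$ preserves volume when $|\delta|=1$. In this case it is known that the interiors of $K^+$ and $K^-$ are equal and coincide with $\mathcal F$. Every component of $\mathcal F$ is then periodic: $f$ permutes the components and preserves their volumes, and the total volume is finite, so the images of a component cannot be pairwise disjoint. The following question is posed in \cite{Bedford}.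

\medskip
\noindent\textbf{Question.} \emph{If $|\delta|=1$, can $\mathcal F=\operatorname{int}K$ have infinitely many connected components?}
\medskip

For a polynomial of degree $d$ in one variable every attracting cycle attracts a critical point, so there are at most $d-1$ attracting cycles. A H\'enon map has no critical points, and a classical result of Newhouse gives dissipative real H\'enon maps ($p$ real quadratic, $\delta\ne0$ real and close to $0$) with infinitely many sink orbits, whose complex basins give infinitely many components of $\mathcal F^+$. A sink is robust: ``both multipliers lie in the unit disk'' is an open condition, so a sink that has been created survives the later perturbations of an inductive construction.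

Nothing of this kind is available when $|\delta|=1$. Let $z\in\operatorname{int}K$ have period $n$, and let $\mu_1,\mu_2$ be the eigenvalues of $Df^n(z)$. By the Cauchy estimates the matrices $Df^{nj}(z)$, $j\ge0$, are bounded, so $|\mu_1|,|\mu_2|\le1$; since $|\mu_1\mu_2|=|\delta|^n=1$, both multipliers are unimodular. Conversely, by Siegel's theorem a periodic point with unimodular multipliers satisfying a Diophantine condition lies in $\operatorname{int}K$. One component of $\mathcal F$ is therefore easy to produce: prescribe the multipliers of a fixed point. But a simple multiplier $\mu_1$ depends holomorphically on the coefficients of $p$, so $|\mu_1|=1$ is one real equation for each cycle, and in a given degree there are finitely many coefficients. Counting parameters, one would guess that the answer is no. It is yes, in every degree.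

For $\alpha,\theta\in\mathbb R$ put $\lambda=e^{2\pi i\alpha}$ and $\delta=e^{2\pi i\theta}$. For a real polynomial $h$ with $h(0)=1$ and $\deg h=d-1\ge1$ put
\begin{equation}\label{eq:family}
F=F_{\lambda,\delta,h}(x,y)=(y,\;P(y)-\delta x),\qquad P(y)=(\lambda+\delta/\lambda)\,y\,h(y).
\end{equation}
This is a H\'enon map of degree $d$ with $|\delta|=1$ whenever $\lambda+\delta/\lambda\ne0$. It fixes $0$, with multipliers $\lambda$ and $\delta/\lambda$. Let $h_0(y)=(1+y)^{d-1}$.

\begin{theorem}\label{thm:main}
Let $d\ge2$ and $h=h_0$. For a dense set of $(\alpha,\theta)\in\mathbb R^2$, meeting every nonempty open set in uncountably many points, $F$ is a volume-preserving H\'enon map of degree $d$ such that $\mathcal F=\operatorname{int}K$ has infinitely many components. More precisely, there are components $\Omega_1,\Omega_2,\dots$ of exact periods $n_1<n_2<\cdots$. Each $\Omega_i$ contains exactly one periodic point; at that point $F^{n_i}$ is holomorphically linearizable with multiplicatively independent unimodular multipliers. The cycles of these periodic points converge to the fixed point $0$, which has unimodular multipliers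 but is not in $\operatorname{int}K$.
\end{theorem}

Here $\mu_1,\mu_2$ are \emph{multiplicatively independent} if $\mu_1^k\mu_2^l\ne1$ for all $(k,l)\in\mathbb Z^2\setminus\{0\}$, and the exact period of a component $\Omega$ is the least $j\ge1$ with $F^j(\Omega)=\Omega$.

The phenomenon is not special to $h_0$. For $\theta\in\mathbb R$ and a real polynomial $q$ of degree $d$ let
\[
f_{\theta,q}(x,y)=(y,\;e^{\pi i\theta}q(y)-e^{2\pi i\theta}x),
\]
and topologize pairs $(\theta,q)$ by $\theta$ and the coefficients of $q$.

\begin{theorem}\label{thm:dense}
Let $d\ge2$. Let $\mathcal U_d$ be the set of $(\theta,q)$, with $q$ a real polynomial of degree $d$, such that for some $y_0\in\mathbb R$ we have $q(y_0)=2\cos(\pi\theta)y_0$ and $|q'(y_0)|<2$. Then the parameters in $\mathcal U_d$ for which $\operatorname{int}K$ has infinitely many components are dense in $\mathcal U_d$.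
\end{theorem}

The first condition on $y_0$ says that $(y_0,y_0)$ is fixed by $f_{\theta,q}$. Its multipliers are $e^{\pi i\theta}\omega$ with $\omega^2-q'(y_0)\omega+1=0$, so the second condition says that they are unimodular and distinct.

The proof runs as follows. A cycle with Diophantine unimodular multipliers occupies components of $\mathcal F$ that contain no other periodic point (Section~\ref{sec:components}), so it suffices to find one map with infinitely many such cycles. The parameter count is defeated by a symmetry: the maps \eqref{eq:family} are conjugate to their inverses by an antiholomorphic involution, and for symmetric cycles with distinct multipliers unimodularity is an open condition (Section~\ref{sec:rev}). Section~\ref{sec:example} shows the whole mechanism on a cycle of period two, where everything is explicit. The parameter $\alpha$ creates cycles: one is born from $0$ when $\lambda$ crosses a root of unity (Section~\ref{sec:birth}). The parameter $\theta$ makes them Diophantine; this needs a curvature condition on the rotation number of the new cycle, which we obtain by deforming $\delta$ to $0$, where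 $F$ degenerates to a polynomial in one variable (Section~\ref{sec:twist}). The Diophantine condition is not open, and the measure estimates of Section~\ref{sec:measure} are what allow us to keep it for all earlier cycles while creating the next one (Section~\ref{sec:construction}). Section~\ref{sec:dense} proves Theorem~\ref{thm:dense}.

\section{Diophantine cycles and components of $\operatorname{int}K$}\label{sec:components}

A \emph{cycle of period $n$} is the orbit of a point of exact period $n$. Its \emph{multipliers} are the eigenvalues of $Df^n$ at one of its points. They do not depend on the point, because the matrices at two points have the forms $AB$ and $BA$, which have the same characteristic polynomial. Their product is $\delta^n$.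

Since $f(y_{j-1},y_j)=(y_j,y_{j+1})$ means $y_{j+1}+\delta y_{j-1}=p(y_j)$, orbits correspond to solutions of this recurrence. The compactness of $K$ (Friedland--Milnor, Bedford--Smillie) follows from a bound that we shall also need with parameters, including the degenerate value $\delta=0$.

\begin{lemma}\label{lem:bound}
Let $p$ have degree $d\ge2$, let $\delta\in\mathbb C$, and let $R_0>0$ be such that $|p(y)|>2(1+|\delta|)|y|$ for $|y|\ge R_0$. Every bounded sequence $(y_j)_{j\in\mathbb Z}$ with $y_{j+1}+\delta y_{j-1}=p(y_j)$ satisfies $|y_j|\le2R_0$ for all $j$.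
\end{lemma}

\begin{proof}
Let $R=\sup|y_j|$. The recurrence gives $|p(y_j)|\le(1+|\delta|)R$ for all $j$. If $R>2R_0$, some $j$ has $|y_j|>R/2>R_0$, and then $|p(y_j)|>2(1+|\delta|)|y_j|>(1+|\delta|)R$.
\end{proof}

Such an $R_0$ exists because $d\ge2$. For $\delta\ne0$ the lemma says that $K$ is the intersection of the sets $f^{-j}(\{|x|,|y|\le2R_0\})$, $j\in\mathbb Z$, which is compact. For any $\delta$ it bounds the periodic points.

We use the following form of Siegel's linearization theorem (Siegel; Sternberg 1961; Zehnder 1977; see \cite[\S28]{Arnold}).

\begin{theorem}[Siegel]\label{thm:siegel}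
Let a holomorphic germ at a fixed point in $\mathbb C^2$ have a diagonalizable derivative with eigenvalues $\mu_1,\mu_2$. Suppose that for some $C,\sigma>0$
\[
|\mu_1^k\mu_2^l-\mu_j|\ge C(k+l)^{-\sigma}\qquad(k,l\ge0\text{ integers},\ k+l\ge2,\ j=1,2).
\]
Then the germ is holomorphically conjugate to its linear part.
\end{theorem}

If $\delta=e^{2\pi i\theta}$ and a cycle of period $n$ has a multiplier $e^{2\pi i\rho}$ with $\rho$ real, then the other multiplier is $e^{2\pi i(n\theta-\rho)}$, and every small divisor is governed by an integer combination of $\rho$ and $\theta$. This suggests the following quantity. Let $\|x\|$ be the distance from $x\in\mathbb R$ to $\mathbb Z$, let $|m|=\max(|m_1|,|m_2|)$ for $m=(m_1,m_2)\in\mathbb Z^2$, and for $\sigma>0$ put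
\[
\Gamma_\sigma(\rho,\theta)=\inf_{m\in\mathbb Z^2\setminus\{0\}}|m|^\sigma\,\|m_1\rho+m_2\theta\| .
\]
Then $0\le\Gamma_\sigma\le\frac12$, $\Gamma_\sigma$ is nondecreasing in $\sigma$, and $\{\Gamma_\sigma\ge\gamma\}$ is closed in $\mathbb R^2$, being an intersection of closed sets.

\begin{proposition}\label{prop:component}
Let $f$ be a H\'enon map with $\delta=e^{2\pi i\theta}$, $\theta\in\mathbb R$, and let $z$ be a point of exact period $n$ with multipliers $\mu_1=e^{2\pi i\rho}$, $\mu_2=e^{2\pi i(n\theta-\rho)}$, where $\rho$ is real and $\Gamma_\sigma(\rho,\theta)>0$ for some $\sigma$. Then $\mu_1,\mu_2$ are multiplicatively independent, $f^n$ is holomorphically linearizable at $z$, and $z\in\operatorname{int}K$. The component $\Omega$ of $\operatorname{int}K$ containing $z$ contains no other periodic point of $f$ and has exact period $n$.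
\end{proposition}

\begin{proof}
\emph{Arithmetic.} For $(k,l)\in\mathbb Z^2\setminus\{0\}$ and an integer $e\ge1$ we have $(\mu_1^k\mu_2^l)^e=e^{2\pi i(m_1\rho+m_2\theta)}$ with $m=e(k-l,\,nl)\ne0$, and $m_1\rho+m_2\theta\notin\mathbb Z$ because $\Gamma_\sigma>0$. So no $\mu_1^k\mu_2^l$ is a root of unity. In particular the multipliers are multiplicatively independent and distinct, and $Df^n(z)$ is diagonalizable. Now let $k,l\ge0$, $k+l\ge2$. Then $\mu_1^k\mu_2^l/\mu_j=e^{2\pi i(m_1\rho+m_2\theta)}$ with
\[
m=(k-l-1,\;nl)\quad(j=1),\qquad m=(k-l+1,\;n(l-1))\quad(j=2).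
\]
These vectors vanish only for $(k,l)=(1,0)$ and $(k,l)=(0,1)$ respectively, which are excluded, and $|m|\le2n(k+l)$. Since $|e^{2\pi iu}-1|=2|\sin\pi u|\ge4\|u\|$,
\[
|\mu_1^k\mu_2^l-\mu_j|\ge4\,\Gamma_\sigma(\rho,\theta)\,\bigl(2n(k+l)\bigr)^{-\sigma}.
\]

\emph{Linearization.} By Theorem~\ref{thm:siegel} there is a biholomorphism $\psi$ from a neighborhood of $0$ onto a neighborhood of $z$ with $\psi(0)=z$ and $f^n\circ\psi=\psi\circ\Lambda$ near $0$, where $\Lambda(\xi_1,\xi_2)=(\mu_1\xi_1,\mu_2\xi_2)$. For a small closed polydisk $\Delta$ about $0$ we have $\Lambda(\Delta)=\Delta$, so $f^n$ maps $\psi(\Delta)$ onto itself. The full orbit of any point of $\psi(\Delta)$ lies in the compact set $\bigcup_{0\le j<n}f^j(\psi(\Delta))$. Hence $z\in\operatorname{int}K$.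

\emph{Uniqueness.} The linearization is only local, whereas $\Omega$ may be large; averaging along orbits carries the information from $\psi(\Delta)$ to $\Omega$. Let $z'\in\Omega$ be periodic, let $M$ be a common multiple of the periods of $z$ and $z'$, and let $G=f^M$. For $\varphi$ one of the coordinate functions $x,y$ put $\varphi_N=\frac1N\sum_{j=0}^{N-1}\varphi\circ G^j$. Since $K$ is invariant and compact, $|\varphi_N|\le\max_K|\varphi|$ on $\Omega$, so $(\varphi_N)$ is a normal family on $\Omega$ by Montel's theorem. Write $\varphi\circ\psi(\xi)=\sum c_{kl}\xi_1^k\xi_2^l$, absolutely convergent on $\Delta$. With $\omega_{kl}=(\mu_1^k\mu_2^l)^{M/n}$,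
\[
\varphi_N\circ\psi(\xi)=\sum_{k,l\ge0}c_{kl}\,\xi_1^k\xi_2^l\;\frac1N\sum_{j=0}^{N-1}\omega_{kl}^{\,j}\qquad(\xi\in\Delta).
\]
The inner averages have modulus at most $1$, and for $(k,l)\ne(0,0)$ at most $2/(N|\omega_{kl}-1|)$, which tends to $0$ because $\omega_{kl}\ne1$. By dominated convergence $\varphi_N\to c_{00}=\varphi(z)$ on $\psi(\Delta)$. By the identity theorem every locally uniform limit of a subsequence of $(\varphi_N)$ on the connected set $\Omega$ is the constant $\varphi(z)$. But $\varphi_N(z')=\varphi(z')$ for all $N$. So $\varphi(z')=\varphi(z)$ for both coordinates, and $z'=z$.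

\emph{Period.} The homeomorphism $f$ permutes the components of $\operatorname{int}K$, and $f^n(z)=z$ gives $f^n(\Omega)=\Omega$. If $f^j(\Omega)=\Omega$, then $f^j(z)\in\Omega$ is periodic, so $f^j(z)=z$ and $n\mid j$.
\end{proof}

Taking $m=(0,m_2)$ shows that $\Gamma_\sigma(\rho,\theta)>0$ forces $\theta$ to be irrational. This is why $\delta$ must be allowed to move on the unit circle: for $\delta=1$ we have $\mu_1^2\mu_2=\mu_1$, and the hypothesis of Theorem~\ref{thm:siegel} fails at every cycle.

\section{Reversibility}\label{sec:rev}

We consider the maps $F_{\lambda,\delta,h}$ of \eqref{eq:family} also for complex parameters: $\lambda\in\mathbb C\setminus\{0\}$, $\delta\in\mathbb C$ (including $\delta=0$), and $h$ in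
\[
\mathcal H_{\mathbb C}=\{h:\ h(0)=1,\ \deg h\le d-1\}\cong\mathbb C^{d-1}.
\]
Let $\mathcal H_{\mathbb R}\cong\mathbb R^{d-1}$ be the set of real polynomials in $\mathcal H_{\mathbb C}$. We call the parameter $(\lambda,\delta,h)$ \emph{real} if $|\lambda|=|\delta|=1$ and $h\in\mathcal H_{\mathbb R}$, and we write $\kappa=\lambda+\delta/\lambda$. The matrix $DF(0)=\begin{pmatrix}0&1\\-\delta&\kappa\end{pmatrix}$ has eigenvectors $(1,\lambda)$ and $(1,\delta/\lambda)$ with eigenvalues $\lambda$ and $\delta/\lambda$. For $\lambda=e^{2\pi i\alpha}$ and $\delta=e^{2\pi i\theta}$,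
\begin{equation}\label{eq:kappa}
\kappa=e^{2\pi i\alpha}+e^{2\pi i(\theta-\alpha)}=e^{\pi i\theta}c,\qquad c=2\cos\pi(2\alpha-\theta),
\end{equation}
so for a real parameter $P=e^{\pi i\theta}q$ with $q(y)=c\,y\,h(y)$ real, and $F=f_{\theta,q}$. Let $\tau(x,y)=(\bar y,\bar x)$, an antilinear involution that preserves the Euclidean norm.

\begin{lemma}\label{lem:rev}
Let the parameter be real. Then $\tau F\tau=F^{-1}$. If $O$ is a cycle with $\tau(O)=O$, its pair of multipliers is invariant under $w\mapsto1/\bar w$.
\end{lemma}

\begin{proof}
We have $\overline{P(\bar x)}=e^{-\pi i\theta}q(x)=\bar\delta P(x)$, so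
\[
\tau F\tau(x,y)=\tau\bigl(\bar x,\;P(\bar x)-\delta\bar y\bigr)=\bigl(\bar\delta(P(x)-y),\;x\bigr)=F^{-1}(x,y).
\]
Let $O$ have period $a$, let $z\in O$, $A=DF^a(z)$, $B=DF^a(\tau z)$. Since $F^a$ fixes $\tau z$, differentiating $F^{-a}\circ\tau=\tau\circ F^a$ at $z$ gives $B^{-1}=\tau A\tau$. If $Av=wv$, then $\tau A\tau(\tau v)=\bar w\,\tau v$, so $1/\bar w$ is an eigenvalue of $B$. Finally $A$ and $B$ have the same eigenvalues because $z$ and $\tau z$ lie on the same cycle.
\end{proof}

We call a cycle with $\tau(O)=O$ \emph{symmetric}. The reflection $w\mapsto1/\bar w$ preserves arguments and fixes exactly the unit circle. So the multipliers of a symmetric cycle either are both unimodular or have the same argument. Two distinct unimodular numbers have different arguments, and different arguments persist under perturbation. Hence, along real parameters and as long as the cycle stays symmetric, distinct unimodular multipliers cannot leave the unit circle.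

\section{The cycle of period two of the quadratic map}\label{sec:example}

Let $d=2$, $h=h_0=1+y$, $P(y)=\kappa(y+y^2)$ with $\kappa\ne0$, and put $\beta=1+\delta$. A point $(u,v)$ is fixed by $F^2$ if and only if $F(u,v)=(v,u)$ and $F(v,u)=(u,v)$, that is, $P(v)=\beta u$ and $P(u)=\beta v$; it has exact period two if $u\ne v$. For $u\ne v$ the difference of the two equations gives $\kappa(1+u+v)=-\beta$, and the sum, $\kappa\bigl((u+v)+(u+v)^2-2uv\bigr)=\beta(u+v)$, then gives $\kappa uv=-\beta(u+v)$. Thus
\begin{equation}\label{eq:ex-uv}
u+v=-\frac{\beta+\kappa}{\kappa},\qquad uv=\frac{\beta(\beta+\kappa)}{\kappa^2},\qquad (u-v)^2=\frac{(\beta+\kappa)(\kappa-3\beta)}{\kappa^2},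
\end{equation}
and there is exactly one cycle $O=\{(u,v),(v,u)\}$ of period two when the last quantity is not zero. Multiplying the two matrices $\begin{pmatrix}0&1\\-\delta&P'\end{pmatrix}$ along $O$ gives the trace $T=P'(u)P'(v)-2\delta=\kappa^2\bigl(1+2(u+v)+4uv\bigr)-2\delta$, that is,
\begin{equation}\label{eq:ex-T}
T=-\kappa^2+2\beta\kappa+4\beta^2-2\delta=1+\delta^2+(\beta+\kappa)(3\beta-\kappa).
\end{equation}

\emph{Birth.} We have $\beta+\kappa=(1+\lambda)(1+\delta/\lambda)$. Fix $\delta$ with $\delta^2\ne1$ and let $\lambda\to-1$. Then $\kappa\to-\beta\ne0$ and $u,v\to0$: the cycle exists for all $\lambda\ne-1$ near $-1$ and collapses to $0$ at $\lambda=-1$. Its multipliers, the roots of $w^2-Tw+\delta^2$, tend to the distinct numbers $1$ and $\delta^2$.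

\emph{Unimodular multipliers.} For a real parameter, $\kappa=e^{\pi i\theta}c$ and $\beta=e^{\pi i\theta}b$ with $b=2\cos\pi\theta$, so the three quantities in \eqref{eq:ex-uv} are real. On one side of the line $\alpha=\frac12$ the numbers $u,v$ are real and $\tau$ swaps the two points of $O$; on the other side $v=\bar u$ and $\tau$ fixes both. In either case $O$ is symmetric. The multipliers are $\delta\omega^{\pm1}$ with $\omega+\omega^{-1}=T/\delta=2\cos2\pi\theta+(b+c)(3b-c)$. This number is real, and at $\alpha=\frac12$, where $c=-b$, it lies in $(-2,2)$. So for $\alpha$ near $\frac12$ the multipliers are $e^{2\pi i\rho}$ and $e^{2\pi i(2\theta-\rho)}$ with $\rho$ real and small, and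
\begin{equation}\label{eq:ex-rho}
2\cos2\pi(\theta-\rho)=2\cos2\pi\theta+(b+c)(3b-c).
\end{equation}
For complex $\lambda$ near $-1$, in contrast, $T/\delta$ fills an open subset of $\mathbb C$, while unimodular multipliers require $T/\delta\in[-2,2]$.

\emph{Curvature.} To apply Proposition~\ref{prop:component} the point $(\rho,\theta)$ must avoid countably many neighborhoods of the lines $m_1\rho+m_2\theta\in\mathbb Z$. As $\theta$ varies with $\alpha$ fixed, this point moves on a curve, and the danger is that the curve lies in one of the lines; this does happen for $\alpha=\frac12$, where $\rho\equiv0$. It is enough to know that the curve is not straight. Put $\phi=\pi\theta$ and $e=2\pi(\alpha-\frac12)$, so that $c=-2\cos(\phi-e)$. Then $b+c=-2e\sin\phi+e^2\cos\phi+O(e^3)$ and $3b-c=8\cos\phi+2e\sin\phi+O(e^2)$, and the right side of \eqref{eq:ex-rho} is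
\[
2\cos2\phi-8e\sin2\phi+e^2(8\cos^2\phi-4\sin^2\phi)+O(e^3).
\]
With $2\pi\rho=\psi_1e+\psi_2e^2+O(e^3)$ the left side is $2\cos2\phi+2\psi_1e\sin2\phi+e^2(2\psi_2\sin2\phi-\psi_1^2\cos2\phi)+O(e^3)$. Hence $\psi_1=-4$ and $2\psi_2\sin2\phi=24\cos^2\phi-20\sin^2\phi$, that is,
\begin{equation}\label{eq:ex-expansion}
\rho=-4(\alpha-\tfrac12)+2\pi\,(6\cot\pi\theta-5\tan\pi\theta)\,(\alpha-\tfrac12)^2+O\bigl((\alpha-\tfrac12)^3\bigr).
\end{equation}
The first coefficient does not depend on $\theta$. The second is analytic and unbounded on each interval between consecutive points of $\frac12\mathbb Z$, so it is not affine on any subinterval, and $\partial_\theta^2\rho\not\equiv0$.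

We need the same conclusion for cycles of arbitrarily large period, where no formula such as \eqref{eq:ex-T} is at hand. Here is an argument that uses much less. Fix $\lambda\ne-1$ on the unit circle. By \eqref{eq:ex-T}, $T$ is a polynomial in $\delta$ with $T(0)=4+2\lambda-\lambda^2$, and $|T(0)|\ge4-|2-\lambda|>1$. If $\rho=A\theta+B$ on an interval, with $A,B$ real and $A<2$, then $T=C\delta^A+C^{-1}\delta^{2-A}$ with $|C|=1$ on an arc, hence on a sector, and $|T|$ tends to $\infty$, $1$ or $0$ as $\delta\to0$ along a radius, according as $A<0$, $A=0$ or $A>0$. Each case contradicts $1<|T(0)|<\infty$. All that matters is that at $\delta=0$ the cycle becomes a \emph{repelling} cycle of the polynomial $\lambda y(1+y)$.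

\section{Cycles born at a root of unity}\label{sec:birth}

Fix a rational number $r$ with denominator $a\ge2$ in lowest terms, put $\lambda_r=e^{2\pi ir}$, a primitive $a$-th root of unity, and let
\[
D_a=\{\delta\in\mathbb C:\ \delta^a\ne1\},
\]
a connected open set containing $0$. At $\lambda=\lambda_r$ the eigenvalues of $DF^a(0)$ are $1$ and $(\delta/\lambda_r)^a=\delta^a$. The condition $\delta\in D_a$ makes $1$ a simple eigenvalue, and this reduces the equation $F^a(z)=z$ near $0$ to one equation in one unknown.

\subsection*{Reduction to one variable}
Let $\mathcal P$ be the open set of parameters $s=(\lambda,\delta,h)$ with $\delta\ne\lambda^2$ and $(\delta/\lambda)^a\ne1$. It contains $\{\lambda_r\}\times D_a\times\mathcal H_{\mathbb C}$, because $(\lambda_r^2)^a=1$. For $s\in\mathcal P$ use the eigencoordinates $X,Y$ defined by $x=X+Y$, $y=\lambda X+(\delta/\lambda)Y$, which depend holomorphically on $s$. In them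
\[
F^a-\mathrm{id}=(G_1,G_2),\qquad G_1=(\lambda^a-1)X+O(2),\qquad G_2=\bigl((\delta/\lambda)^a-1\bigr)Y+O(2),
\]
where $O(2)$ denotes terms of order at least two in $(X,Y)$. By the implicit function theorem, for each $s_*\in\mathcal P$, all small $\varepsilon>0$ and all $s$ near $s_*$, we have $\partial_YG_2\ne0$ on the bidisk $\{|X|,|Y|\le\varepsilon\}$ and the zero set of $G_2$ there is a graph $Y=\eta(X)$, with $\eta$ holomorphic in $(X,s)$ and $\eta(0)=\eta'(0)=0$. Put
\[
g(X)=G_1(X,\eta(X))=\sum_{j\ge1}g_j(s)X^j,\qquad g_1(s)=\lambda^a-1 .
\]
The map $X\mapsto(X,\eta(X))$ is a bijection from the zeros of $g$ in $|X|\le\varepsilon$ to the fixed points of $F^a$ in the bidisk. Since $\eta'=-\partial_XG_2/\partial_YG_2$, we have $g'\cdot\partial_YG_2=\det(DF^a-I)$ along the graph. So simple zeros of $g$ correspond to \emph{simple} fixed points of $F^a$, those at which $1$ is not an eigenvalue of $DF^a$. The germ of $\eta$ at $0$ is uniquely determined by $s$, so each $g_j$ is a holomorphic function on all of $\mathcal P$.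

For $(\delta,h)\in D_a\times\mathcal H_{\mathbb C}$ let $\nu_r(\delta,h)\in\{2,3,\dots\}\cup\{\infty\}$ be the order of vanishing of $g$ at $0$ for the parameter $(\lambda_r,\delta,h)$. It counts the fixed points of $F^a$ that have merged at $0$. The set
\begin{equation}\label{eq:Z}
Z_r=\{(\delta,h)\in D_a\times\mathcal H_{\mathbb C}:\ \nu_r(\delta,h)\ge a+2\}
\end{equation}
is the common zero set of $g_2,\dots,g_{a+1}$ on $\{\lambda=\lambda_r\}$, so it is a closed analytic subset of $D_a\times\mathcal H_{\mathbb C}$.

The function $g$ sees only $F^a$. The next lemma brings in $F$ itself, which groups the zeros of $g$ into sets of $a$. ``Ball'' always means open Euclidean ball about $0$ in the coordinates $(x,y)$, so that it is $\tau$-invariant.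

\begin{lemma}\label{lem:local}
Let $\delta_*\in D_a$, $s_*=(\lambda_r,\delta_*,h_*)$ and $\nu_*=\nu_r(\delta_*,h_*)<\infty$. For every sufficiently small ball $U$ and every polydisk $\mathcal N$ about $s_*$ that is sufficiently small in terms of $U$, the set $\operatorname{Fix}_U$ of fixed points of $F^a$ in $U$ has the following properties for all $s\in\mathcal N$.
\begin{enumerate}
\item[(i)] The corresponding zeros of $g$ number exactly $\nu_*$, counted with multiplicity.
\item[(ii)] $\operatorname{Fix}_U\setminus\{0\}$ is a union of cycles of $F$ of exact period $a$.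
\end{enumerate}
\end{lemma}

\begin{proof}
Let $j\mid a$, $j<a$. Then $\lambda_r^j\ne1$, and $(\delta_*/\lambda_r)^j\ne1$, since otherwise $\delta_*^a=(\delta_*/\lambda_r)^a=1$. So $DF^j(0)-I$ is invertible at $s_*$, and by the implicit function theorem there is a neighborhood $U_0$ of $0$ in which $0$ is the only fixed point of $F^j$, for all these $j$ and all $s$ near $s_*$.

Take $\varepsilon$ as above and so small that at $s_*$ the function $g$ has no zero in $0<|X|\le\varepsilon$. Let $U\subset U_0$ be a ball contained in the bidisk $\{|X|,|Y|<\varepsilon\}$ for all $s$ near $s_*$, and $U'\subset U$ a ball with $F(U')\subset U$ for all $s$ near $s_*$. By Hurwitz's theorem, for $s$ near $s_*$ the function $g$ has exactly $\nu_*$ zeros in $|X|<\varepsilon$, and they tend to $0$ as $s\to s_*$. So for $\mathcal N$ small all the corresponding fixed points lie in $U'$, and they form $\operatorname{Fix}_U$. This is (i). If $z\in\operatorname{Fix}_U$, then $F(z)\in U$ is fixed by $F^a$, so the orbit of $z$ lies in $\operatorname{Fix}_U$. The exact period of $z$ divides $a$, and equals $a$ if $z\ne0$ because $U\subset U_0$. The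 orbit of such a $z$ does not contain the fixed point $0$. This is (ii).
\end{proof}

\begin{corollary}\label{cor:mult}
$\nu_r(\delta,h)\ge a+1$ on $D_a\times\mathcal H_{\mathbb C}$. Thus $\nu_r=a+1$ off $Z_r$.
\end{corollary}

\begin{proof}
Let $\nu_*=\nu_r(\delta_*,h_*)<\infty$ and take $s\in\mathcal N$ with $\lambda^a\ne1$. Then $0$ is a simple zero of $g$, so there are $\nu_*-1\ge1$ further zeros with multiplicity. They include a cycle of $a$ distinct points, so $\nu_*-1\ge a$.
\end{proof}

In the minimal case $\nu_r=a+1$ there is room for exactly one cycle, and uniqueness forces it to be symmetric.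

\begin{proposition}\label{prop:birth}
Let $\delta_*\in D_a$ and $\nu_r(\delta_*,h_*)=a+1$. For every sufficiently small ball $U$ and every polydisk $\mathcal N$ about $s_*=(\lambda_r,\delta_*,h_*)$ that is sufficiently small in terms of $U$, the following hold on $\mathcal N$.
\begin{enumerate}
\item[(1)] If $\lambda\ne\lambda_r$, the fixed points of $F^a$ in $U\setminus\{0\}$ form exactly one cycle $O$, of exact period $a$, and they are simple. If $\lambda=\lambda_r$ there are none. As the parameter tends to a point of $\mathcal N$ with $\lambda=\lambda_r$, the cycle $O$ tends to $0$.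
\item[(2)] There is a holomorphic function $\lambda'$ on $\mathcal N$, with $|\lambda'-1|<1$ and $\lambda'=1$ on $\{\lambda=\lambda_r\}$, such that $O$ has multipliers $\lambda'$ and $\delta^a/\lambda'$.
\item[(3)] At real parameters $|\lambda'|=1$.
\item[(4)] If $(U_1,\mathcal N_1,\lambda_1')$ and $(U_2,\mathcal N_2,\lambda_2')$ are as above, for the same $r$ and possibly different base points, then $\lambda_1'=\lambda_2'$ near every point of $\mathcal N_1\cap\mathcal N_2\cap\{\lambda=\lambda_r\}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Take $U,\mathcal N$ as in Lemma~\ref{lem:local}, with $\mathcal N$ so small that $\lambda^a\ne1$ for $\lambda\ne\lambda_r$ and $\delta^a\ne1$. There are $a+1$ zeros of $g$ to distribute. If $\lambda\ne\lambda_r$, the zero at $0$ is simple and $a$ remain; by (ii) they form one cycle of $a$ distinct points, so each is simple. If $\lambda=\lambda_r$, the zero at $0$ has order at least $2$, and a further cycle would bring the count to $a+2$; so all $a+1$ zeros are at $0$. Hurwitz's theorem at such a parameter shows that $O\to0$.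

(2) Let $T$ be the trace of $DF^a$ along $O$, for $\lambda\ne\lambda_r$. A point of $O$ is a simple fixed point of $F^a$, so it continues holomorphically to nearby parameters; it stays in $U\setminus\{0\}$, hence in $O$. Thus $T$ is holomorphic on $\mathcal N\setminus\{\lambda=\lambda_r\}$. It is bounded, so it extends holomorphically to $\mathcal N$ by Riemann's extension theorem, and by (1) its value on $\{\lambda=\lambda_r\}$ is $\operatorname{tr}DF^a(0)=1+\delta^a$. The multipliers of $O$ are the roots of $w^2-Tw+\delta^a$, which equals $(w-1)(w-\delta^a)$ on $\{\lambda=\lambda_r\}$. Put $\omega_*=|\delta_*^a-1|>0$. After shrinking $\mathcal N$, the simple root $1$ at $s_*$ continues to a holomorphic root $\lambda'$ with $|\lambda'-1|<1$, such that $\lambda'$ and $1/\overline{\lambda'}$ are within $\omega_*/2$ of $1$, while $\delta^a$ and the other root $\delta^a/\lambda'$ are within $\omega_*/2$ of $\delta_*^a$. On $\{\lambda=\lambda_r\}$ this forces $\lambda'=1$.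

(3) For $\lambda=\lambda_r$ this is (2). Let the parameter be real with $\lambda\ne\lambda_r$. By Lemma~\ref{lem:rev}, $\tau$ maps fixed points of $F^a$ to fixed points of $F^{-a}$, which are the same points, and $\tau$ preserves $U\setminus\{0\}$. So $\tau(O)=O$ by (1), and $1/\overline{\lambda'}$ is a multiplier of $O$. It is within $\omega_*/2$ of $1$ and $\delta^a/\lambda'$ is not. Hence $1/\overline{\lambda'}=\lambda'$.

(4) Say $U_1\subset U_2$. On $\mathcal N_1\cap\mathcal N_2$ with $\lambda\ne\lambda_r$, the cycle $O_1$ consists of fixed points of $F^a$ in $U_2\setminus\{0\}$, so $O_1=O_2$. Near a point with $\lambda=\lambda_r$ both $\lambda_1'$ and $\lambda_2'$ are the multiplier close to $1$, the other being close to $\delta^a\ne1$.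
\end{proof}

\subsection*{The rotation number of the new cycle}
Fix $h\in\mathcal H_{\mathbb R}$ and write $F_t=F_{e^{2\pi i\alpha},e^{2\pi i\theta},h}$ for $t=(\alpha,\theta)\in\mathbb R^2$. Let $\theta_*$ be real with $\delta_*=e^{2\pi i\theta_*}\in D_a$ and $\nu_r(\delta_*,h)=a+1$. On an open square $Q$ about $t_*=(r,\theta_*)$, so small that its parameters lie in $\mathcal N$ and its side is less than $1$, define with the principal branch of the logarithm
\begin{equation}\label{eq:rho}
\rho(\alpha,\theta)=\frac1{2\pi i}\log\lambda'\bigl(e^{2\pi i\alpha},e^{2\pi i\theta},h\bigr).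
\end{equation}
By Proposition~\ref{prop:birth}, $\rho$ is real-analytic and real-valued, $\rho(r,\cdot)=0$, its germ at $t_*$ does not depend on $U$ and $\mathcal N$, and for $t\in Q$ with $\alpha\ne r$ the cycle $O(t)$ of $F_t$ has multipliers $e^{2\pi i\rho}$ and $e^{2\pi i(a\theta-\rho)}$. We collect what the construction needs from $h$.

\begin{definition}\label{def:adm}
A polynomial $h\in\mathcal H_{\mathbb R}$ of degree $d-1$ is \emph{admissible} if for every rational $r$ with denominator $a\ge2$ in lowest terms:
\begin{enumerate}
\item[(A1)] the set $\{\delta\in D_a:\nu_r(\delta,h)\ge a+2\}$ is countable;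
\item[(A2)] for every real $\theta_*$ with $e^{2\pi i\theta_*}\in D_a$ and $\nu_r(e^{2\pi i\theta_*},h)=a+1$, the function $\partial_\theta^2\rho$ does not vanish identically on any neighborhood of $(r,\theta_*)$.
\end{enumerate}
\end{definition}

By analyticity, (A2) implies that $\partial_\theta^2\rho$ does not vanish identically on any nonempty open subset of $Q$.

\section{The polynomial $h_0$ is admissible}\label{sec:twist}

Both conditions concern $|\delta|=1$, but the objects involved are holomorphic in $\delta$, so they can be tested at $\delta=0$. There $F(x,y)=(y,P_0(y))$ with $P_0(y)=\lambda yh(y)$, and the theory of polynomials in one variable applies. The choice $h=h_0$ leaves $P_0$ with a single critical point that is not mapped to $0$; when $\lambda$ is a root of unity this point is attracted to $0$, and no critical point is left for any other nonrepelling cycle.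

\subsection*{One variable}
Let $P_0$ be a polynomial of degree at least $2$ with Julia set $J$, which is completely invariant. A cycle with multiplier $\mu$ is attracting if $|\mu|<1$, repelling if $|\mu|>1$, parabolic if $\mu$ is a root of unity. In the remaining case either its points are centers of Siegel disks, bounded Fatou components on which an iterate is conjugate to an irrational rotation, or it is called a Cremer cycle. We use the following classical facts \cite[\S\S8, 10, 11, 14]{Milnor}.
\begin{enumerate}
\item[(F1)] For every attracting cycle there is a critical point whose orbit converges to it.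
\item[(F2)] If $0$ is a fixed point whose multiplier is a primitive $b$-th root of unity, then $0\in J$ and $\operatorname{ord}_0(P_0^b(y)-y)=kb+1$ for some $k\ge1$. There are $kb$ attracting directions at $0$, permuted by $P_0$ in $k$ cycles; their basins are pairwise disjoint subsets of the Fatou set in which orbits converge to $0$; and for each of the $k$ cycles the union of its basins contains a critical point of $P_0$.
\item[(F3)] Cremer cycles and boundaries of Siegel disks lie in the closure of the union of the forward orbits of the critical points.
\end{enumerate}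
The conclusion of (F1) holds for a parabolic cycle of period $n$ as well: by (F2) for $P_0^n$, the orbit of some critical point of $P_0^n$ converges to the cycle, and by the chain rule this orbit contains a critical point of $P_0$.

\begin{lemma}\label{lem:onevar}
Let $\lambda$ be a primitive $b$-th root of unity and $P_0(y)=\lambda y(1+y)^{d-1}$, $d\ge2$. Then \textup{(i)} $\operatorname{ord}_0(P_0^b(y)-y)=b+1$, and \textup{(ii)} every cycle of $P_0$ in $\mathbb C$ other than $\{0\}$ is repelling.
\end{lemma}

\begin{proof}
We have $P_0'(y)=\lambda(1+y)^{d-2}(1+dy)$, so the critical points are $-1/d$ and, if $d\ge3$, $-1$. Since $P_0(-1)=0\in J$, also $-1\in J$. Each of the $k$ disjoint unions of basins in (F2) lies in the Fatou set and contains a critical point, which must be $-1/d$. So $k=1$, which is (i), and the orbit of $-1/d$ converges to $0$.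

All critical orbits converge to $0$, so by (F1) and the remark after (F3) no cycle other than $\{0\}$ is attracting or parabolic. The closure of the critical orbits is contained in the countable set $\Pi=\{P_0^n(-1/d):n\ge0\}\cup\{-1,0\}$. The boundary of a Siegel disk is uncountable, since every ray from the center of this bounded domain meets it. The orbit of every point of $\Pi$ converges to $0$, so the only periodic point in $\Pi$ is $0$, which is parabolic. By (F3) there are no Siegel disks and no Cremer cycles.
\end{proof}

\begin{proposition}\label{prop:h0}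
For every $d\ge2$ the polynomial $h_0$ is admissible. Moreover $(0,h_0)\notin Z_r$ for every $r$.
\end{proposition}

\begin{proof}[Proof of \textup{(A1)}]
At the parameter $(\lambda_r,0,h_0)$ we have $F^a(x,y)=(P_0^{a-1}(y),P_0^a(y))$ with $P_0(y)=\lambda_ry(1+y)^{d-1}$, and $X=y/\lambda_r$. So $G_1=\lambda_r^{-1}\bigl(P_0^a(\lambda_rX)-\lambda_rX\bigr)$ does not depend on $Y$ and equals $g(X)$. By Lemma~\ref{lem:onevar}(i), $\nu_r(0,h_0)=a+1$. The set $\{\delta\in D_a:(\delta,h_0)\in Z_r\}$ is the common zero set of holomorphic functions on the domain $D_a$ and does not contain $0$. So it is discrete in $D_a$, hence countable.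
\end{proof}

\begin{proof}[Proof of \textup{(A2)}]
Suppose $\partial_\theta^2\rho\equiv0$ near $(r,\theta_*)$, hence on $Q$. Then $\rho=A(\alpha)\theta+B(\alpha)$ on $Q$ with $A,B$ real and continuous, and $A(r)=0$ because $\rho(r,\cdot)=0$. On the line $\alpha=r$ the cycle has collapsed and carries no information, so we move to a nearby line on which Lemma~\ref{lem:onevar} still applies. Choose a rational $r'$ with $(r',\theta_*)\in Q$, $|A(r')|<1$ and $0<|r'-r|<1/a$. Then $\lambda=e^{2\pi ir'}$ is a root of unity, and $\lambda^a\ne1$ because $ar\in\mathbb Z$ and $0<|ar'-ar|<1$. With this $\lambda$ fixed write $A=A(r')$, $C=e^{2\pi iB(r')}$, $F_\delta=F_{\lambda,\delta,h_0}$, $P_0(y)=\lambda y(1+y)^{d-1}$. We follow a point of $O$ from the unit circle to $\delta=0$. It must not escape to infinity or collide with another fixed point of $F_\delta^a$ on the way.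

\emph{No escape.} Let $V=\mathbb C\setminus\{-\lambda^2\}$, the set where $\kappa\ne0$. Since $|P(y)|\ge|\kappa|\,|y|\,(|y|-1)^{d-1}$ for $|y|\ge1$, Lemma~\ref{lem:bound} applies with $R_0=2+\bigl(2(1+|\delta|)/|\kappa|\bigr)^{1/(d-1)}$, which is continuous on $V$. So the fixed points of $F_\delta^a$ are bounded uniformly for $\delta$ in a compact subset of $V$.

\emph{Collisions are rare.} Let $S$ be the set of $\delta\in V$ for which $F_\delta^a$ has a fixed point that is not simple. It is the projection of the analytic set $\{(\delta,z):F_\delta^a(z)=z,\ \det(DF_\delta^a(z)-I)=0\}\subset V\times\mathbb C^2$, and the projection is proper on this set by the previous step. By Remmert's proper mapping theorem (the image of an analytic set under a proper holomorphic map is analytic), $S$ is a closed analytic subset of the domain $V$, so $S=V$ or $S$ is discrete. At $\delta=0$ the fixed points $(x,y)$ of $F_0^a$ satisfy $y=P_0^a(y)$ and $x=P_0^{a-1}(y)$, and the eigenvalues of $DF_0^a$ are $0$ and $(P_0^a)'(y)$. For $y=0$ the latter is $\lambda^a\ne1$. For $y\ne0$ it is a positive power of the multiplier of a repelling cycle,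 by Lemma~\ref{lem:onevar}(ii), so
\begin{equation}\label{eq:repelling}
|(P_0^a)'(y)|>1\qquad\text{if }P_0^a(y)=y\ne0 .
\end{equation}
Hence $0\notin S$, and $S$ is discrete in $V$ and countable.

\emph{Continuation.} For $\delta_0\in V\setminus S$ the fixed points of $F_{\delta_0}^a$ are isolated and form a compact set, so there are finitely many. By the implicit function theorem each has a neighborhood containing exactly one fixed point of $F_\delta^a$ for $\delta$ near $\delta_0$, depending holomorphically on $\delta$. There are no others for $\delta$ near $\delta_0$, since they would be bounded and would accumulate at a fixed point of $F_{\delta_0}^a$ outside these neighborhoods. So $\{(\delta,z):\delta\in V\setminus S,\ F_\delta^a(z)=z\}$ is a finite covering of $V\setminus S$ with holomorphic local sections.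

The countable set $S\cup\{-\lambda^2\}$ does not contain $0$, so it meets only countably many radii of the unit disk. Choose $\theta_1$ with $(r',\theta_1)\in Q$ such that the segment $[0,\delta_1]$, $\delta_1=e^{2\pi i\theta_1}$, lies in the open set $V\setminus S$, and let $W\subset V\setminus S$ be a convex open neighborhood of this segment. The covering is trivial over $W$, so there is a holomorphic section $z:W\to\mathbb C^2$ with $z(\delta_1)\in O(r',\theta_1)$. The constant $0$ is another section and $z(\delta_1)\ne0$, so $z$ never vanishes on $W$. Write $z(0)=(x_1,y_1)$. Then $y_1\ne0$, since otherwise $x_1=P_0^{a-1}(0)=0$. The function $T(\delta)=\operatorname{tr}DF_\delta^a(z(\delta))$ is holomorphic on $W$, and $T(0)=(P_0^a)'(y_1)$ has modulus greater than $1$ by \eqref{eq:repelling}.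

\emph{Contradiction.} For $\theta$ near $\theta_1$ and $\delta=e^{2\pi i\theta}$ the point $z(\delta)$ lies in $U\setminus\{0\}$, hence in $O(r',\theta)$, and
\[
T(\delta)=e^{2\pi i\rho}+\delta^ae^{-2\pi i\rho}=C\delta^A+C^{-1}\delta^{a-A},
\]
where the powers are taken with the branch of $\log\delta$ on $\mathbb C\setminus(-\infty,0]\,\delta_1$ that equals $2\pi i\theta_1$ at $\delta_1$. The set $W\setminus(-\infty,0]\,\delta_1$ is star-shaped about $\delta_1$, so the identity holds on it by the identity theorem. Since $A$ is real and $|C|=1$, at $\delta=u\delta_1$ with $0<u\le1$ the two terms have moduli $u^A$ and $u^{a-A}$, and $a-A>0$. As $u\to0$, $|T|$ tends to $\infty$ if $A<0$, to $1$ if $A=0$, and to $0$ if $A>0$. Each case contradicts $1<|T(0)|<\infty$.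
\end{proof}

\section{Diophantine points on curved arcs}\label{sec:measure}

We first show that almost every point of a curved arc $\theta\mapsto(\rho(\theta),\theta)$ is Diophantine. Curvature guarantees that the arc is tangent to a line to first order at most, so it spends time $O(\varepsilon^{1/2})$ in an $\varepsilon$-neighborhood of the line. Let $\operatorname{Leb}$ denote Lebesgue measure on $\mathbb R$.

\begin{lemma}\label{lem:curve}
Let $I$ be an interval of length at most $1$ and $\rho\in C^2(I)$ real with $|\rho'|\le L$ and $|\rho''|\ge c>0$. There is $C=C(L,c)$ such that for all $m\in\mathbb Z^2\setminus\{0\}$ and $0<\varepsilon\le\frac12$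
\[
\operatorname{Leb}\{\theta\in I:\ \|m_1\rho(\theta)+m_2\theta\|<\varepsilon\}\le C|m|\,\varepsilon^{1/2}.
\]
\end{lemma}

\begin{proof}
Let $\ell(\theta)=m_1\rho(\theta)+m_2\theta$. Since $|\ell'|\le(L+1)|m|$, the range of $\ell$ is an interval of length at most $(L+1)|m|$, and at most $(L+1)|m|+2\le(L+3)|m|$ integers $m_3$ are within $\frac12$ of it. It suffices to bound the measure of $E=\{|\ell-m_3|<\varepsilon\}$ for each such $m_3$.

If $|m_2|>2L|m_1|$, then $|\ell'|\ge|m_2|-L|m_1|\ge|m_2|/2\ge\frac12$, so $\ell$ is monotone and $\operatorname{Leb}E\le4\varepsilon\le4\varepsilon^{1/2}$. Otherwise $m_1\ne0$, so $|\ell''|\ge c$ and $\ell'$ is monotone. For $\chi>0$ the set $\{|\ell'|\le\chi\}$ is an interval of length at most $2\chi/c$. Its complement in $I$ consists of at most two intervals, on each of which $\ell$ is monotone with $|\ell'|>\chi$, so that $E$ meets it in measure at most $2\varepsilon/\chi$. With $\chi=(2c\varepsilon)^{1/2}$ we get $\operatorname{Leb}E\le2\chi/c+4\varepsilon/\chi=4\sqrt2\,(\varepsilon/c)^{1/2}$.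
\end{proof}

\begin{corollary}\label{cor:ae}
If $\rho$ is real-analytic and real on an interval and $\rho''\not\equiv0$, then $\Gamma_8(\rho(\theta),\theta)>0$ for almost every $\theta$.
\end{corollary}

\begin{proof}
The zeros of $\rho''$ are isolated, so almost all of the interval is covered by countably many compact intervals $I$ of length at most $1$ on which $\rho''\ne0$. There are $8M$ vectors $m$ with $|m|=M$. If $\Gamma_8<\gamma\le\frac12$ at $\theta$, then $\|m_1\rho+m_2\theta\|<\gamma|m|^{-8}$ for some $m$, so Lemma~\ref{lem:curve} gives
\[
\operatorname{Leb}\{\theta\in I:\Gamma_8<\gamma\}\le\sum_{M\ge1}8M\cdot CM\cdot\gamma^{1/2}M^{-4}=8C\gamma^{1/2}\sum_{M\ge1}M^{-2},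
\]
which tends to $0$ with $\gamma$.
\end{proof}

This suffices for finitely many cycles but not for infinitely many. The final parameter is a limit, and $\Gamma_\sigma>0$ does not pass to limits, while $\Gamma_\sigma\ge\gamma$ does. So the constant $\gamma$ attached to a cycle has to survive all later steps, and each step moves the parameter to a prescribed vertical line $\alpha=\text{const}$ and ever smaller squares. We therefore need points near which the condition $\Gamma_\sigma>\gamma$ holds for most $\theta$ on \emph{every} nearby vertical line. A second, stronger condition with a smaller exponent and an unspecified constant provides this.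

\begin{definition}\label{def:good}
Let $\rho$ be real-analytic and real near $t=(\alpha,\theta)$, and let $\gamma>0$. The point $t$ is \emph{good for $(\rho,\gamma)$} if
\[
\partial_\theta^2\rho(t)\ne0,\qquad\Gamma_8(\rho(t),\theta)>0,\qquad\Gamma_{26}(\rho(t),\theta)>\gamma .
\]
\end{definition}

Let $B(t,s)$ denote the closed square with center $t$ and side $2s$, with sides parallel to the axes.

\begin{lemma}\label{lem:good}
Let $t'=(\alpha',\theta')$ be good for $(\rho,\gamma)$. Then
\[
\sup_{|\alpha-\alpha'|\le s}\operatorname{Leb}\{\theta:\ |\theta-\theta'|\le s,\ (\alpha,\theta)\text{ is not good for }(\rho,\gamma)\}=o(s)\qquad(s\to0).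
\]
Consequently, if $t'$ is good for finitely many pairs, then for all small $s>0$ and every $\alpha$ with $|\alpha-\alpha'|\le s$, the set of $\theta\in[\theta'-s,\theta'+s]$ such that $(\alpha,\theta)$ is good for all of them has positive measure.
\end{lemma}

\begin{proof}
Fix a closed square $Q_0$ about $t'$ and $L,c>0$ with $|\partial_\theta\rho|\le L$ and $|\partial_\theta^2\rho|\ge c$ on $Q_0$, and consider $s\le\frac12$ with $B(t',s)\subset Q_0$. The first condition holds on $B(t',s)$, and by Corollary~\ref{cor:ae} the second holds for almost every $\theta$ on each vertical line. It remains to treat the third. Put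
\[
L_1=1+\sup_{Q_0}(|\partial_\alpha\rho|+|\partial_\theta\rho|),\quad\gamma_0=\Gamma_8(\rho(t'),\theta'),\quad\gamma''=\Gamma_{26}(\rho(t'),\theta'),\quad\gamma'=\tfrac12(\gamma+\gamma''),
\]
so that $\gamma<\gamma'<\gamma''\le\frac12$. On $B(t',s)$ the function $\ell_m=m_1\rho+m_2\theta$ differs from $\ell_m(t')$ by at most $L_1|m|s$. We split the vectors $m$ at the size $N(s)=(\gamma_0/2L_1s)^{1/9}$, up to which this variation is at most half of the bound given by $\gamma_0$. Fix $N_0$ with $N_0^{18}\ge2\gamma'/\gamma_0$.

If $|m|<N_0$, then $|m|^{26}\|\ell_m\|\ge\gamma''-L_1N_0^{27}s\ge\gamma'$ on $B(t',s)$ for small $s$.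

If $N_0\le|m|\le N(s)$, then $L_1|m|s\le\frac12\gamma_0|m|^{-8}$, so $\|\ell_m\|\ge\frac12\gamma_0|m|^{-8}$ and $|m|^{26}\|\ell_m\|\ge\frac12\gamma_0|m|^{18}\ge\gamma'$ on $B(t',s)$.

If $|m|>N(s)$, apply Lemma~\ref{lem:curve} to $\rho(\alpha,\cdot)$ on $[\theta'-s,\theta'+s]$ with $\varepsilon=\gamma'|m|^{-26}\le\frac12$; the constant $C(L,c)$ does not depend on $\alpha$ or $s$. The set of $\theta$ with $|m|^{26}\|\ell_m\|<\gamma'$ for some such $m$ has measure at most
\[
\sum_{M>N(s)}8M\cdot CM\cdot M^{-13}=O\bigl(N(s)^{-10}\bigr)=O(s^{10/9}),
\]
uniformly in $\alpha$. Off this set $\Gamma_{26}\ge\gamma'>\gamma$. For the last statement, the finitely many exceptional sets have total measure $o(s)$, which is less than $2s$ for small $s$.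
\end{proof}

The exponents are not special. With $\sigma_1,\sigma_2$ in place of $8,26$, the series in Corollary~\ref{cor:ae} converges if $\sigma_1>6$, and the last bound becomes $O(s^{(\sigma_2/2-3)/(\sigma_1+1)})$, which is $o(s)$ if $\sigma_2>2\sigma_1+8$.

\section{Infinitely many Diophantine cycles}\label{sec:construction}

\begin{theorem}\label{thm:construct}
Let $h$ be admissible. For a set of $t=(\alpha,\theta)\in\mathbb R^2$ that meets every nonempty open set in uncountably many points, $F_t$ is a H\'enon map of degree $d$ that has, for each $i\ge1$, a cycle $O_i$ of exact period $n_i$ in the ball of radius $2^{-i}$ about $0$, with $2\le n_1<n_2<\cdots$, whose multipliers are $e^{2\pi i\rho_i}$ and $e^{2\pi i(n_i\theta-\rho_i)}$ with $\rho_i$ real and $\Gamma_{26}(\rho_i,\theta)>0$.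
\end{theorem}

\begin{proof}
In a given nonempty open set choose a square $B_0=B(t_0,s_0)$ on which $\cos\pi(2\alpha-\theta)\ne0$. By \eqref{eq:kappa}, $F_t$ is a H\'enon map of degree $d$ for $t\in B_0$. Put $n_0=1$. We construct for $k\ge1$ squares $B_k=B(t_k,s_k)\subset B_{k-1}$ with $t_k=(\alpha_k,\theta_k)$ and $s_k\le1/k$, integers $n_k>n_{k-1}$, constants $\gamma_k>0$ and real-analytic real functions $\rho_k$ on a neighborhood of $B_k$ such that:
\begin{enumerate}
\item[(a)] for $t$ in a neighborhood of $B_k$, $F_t$ has a cycle $O_k(t)$ of exact period $n_k$ in the ball of radius $2^{-k}$, with multipliers $e^{2\pi i\rho_k(t)}$ and $e^{2\pi i(n_k\theta-\rho_k(t))}$;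
\item[(b)] $t_k$ is good for $(\rho_i,\gamma_i)$ for all $1\le i\le k$.
\end{enumerate}
Suppose this is done up to some $k\ge0$; for $k=0$ there are no pairs and ``good for all pairs'' is void. The step consists of two moves: onto a line $\alpha=r$, where a cycle is born, and then slightly off it, where the cycle exists.

\emph{First move.} Take $s<s_k$ as in Lemma~\ref{lem:good} for $t_k$ and the pairs $(\rho_i,\gamma_i)$, $i\le k$. Choose a rational $r$ with $|r-\alpha_k|\le s$ and denominator $a>n_k$ in lowest terms. The set of $\theta\in[\theta_k-s,\theta_k+s]$ with $(r,\theta)$ good for all $k$ pairs has positive measure. Only countably many $\theta$ have $e^{2\pi ia\theta}=1$ or, by (A1), $\nu_r(e^{2\pi i\theta},h)\ge a+2$. So by Corollary~\ref{cor:mult} there is $\theta_*$ such that $t_*=(r,\theta_*)\in\operatorname{int}B_k$ is good for all $k$ pairs, $\delta_*=e^{2\pi i\theta_*}\in D_a$ and $\nu_r(\delta_*,h)=a+1$.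

\emph{Second move.} Proposition~\ref{prop:birth}, with $U$ of radius at most $2^{-k-1}$, gives an open square $Q\subset\operatorname{int}B_k$ about $t_*$, a cycle $O_{k+1}(t)$ of exact period $a$ for $t\in Q\setminus\{\alpha=r\}$, and the function $\rho_{k+1}$ on $Q$ defined by \eqref{eq:rho}. The size of $Q$ is not under control, and this is why $t_*$ itself had to be good. Take $s'$ as in Lemma~\ref{lem:good} for $t_*$ and the $k$ pairs, with $B(t_*,s')\subset Q$, and let $I=[\theta_*-s',\theta_*+s']$. By (A2), $\partial_\theta^2\rho_{k+1}$ does not vanish identically on the open set $(r,r+s')\times\operatorname{int}I$, so there is $\alpha_{k+1}\in(r,r+s')$ with $\partial_\theta^2\rho_{k+1}(\alpha_{k+1},\cdot)\not\equiv0$ on $I$. The set of $\theta\in I$ with $(\alpha_{k+1},\theta)$ good for the $k$ pairs has positive measure. For almost every $\theta\in I$ we have $\partial_\theta^2\rho_{k+1}(\alpha_{k+1},\theta)\ne0$ by analyticity and $\Gamma_8(\rho_{k+1}(\alpha_{k+1},\theta),\theta)>0$ by Corollary~\ref{cor:ae}. Choose $\theta_{k+1}\in I$ with all these properties and put $t_{k+1}=(\alpha_{k+1},\theta_{k+1})$. Since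 $\Gamma_{26}\ge\Gamma_8$, we can choose $0<\gamma_{k+1}<\Gamma_{26}(\rho_{k+1}(t_{k+1}),\theta_{k+1})$, and (b) holds for $k+1$. Put $n_{k+1}=a$ and take $s_{k+1}\le1/(k+1)$ so small that $B_{k+1}$ lies in the open set $Q\setminus\{\alpha=r\}$. Then (a) holds for $k+1$.

\emph{The limit.} Let $\bigcap_kB_k=\{t_\infty\}$, $t_\infty=(\alpha_\infty,\theta_\infty)$. By (a) all cycles $O_i(t_\infty)$ exist. For fixed $i$ the points $(\rho_i(t_k),\theta_k)$, $k\ge i$, lie in the closed set $\{\Gamma_{26}\ge\gamma_i\}$ and converge to $(\rho_i(t_\infty),\theta_\infty)$. So $\Gamma_{26}(\rho_i(t_\infty),\theta_\infty)\ge\gamma_i>0$.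

\emph{Uncountability.} At each step $\theta_{k+1}$ ranges over a set of positive measure and $s_{k+1}$ may be arbitrarily small, so two disjoint choices of $B_{k+1}$ are available. Branching at every step gives an injection from the set of infinite $0$--$1$ sequences into the set of limit points in $B_0$.
\end{proof}

\begin{corollary}\label{cor:components}
Let $h$ be admissible and $t$ as in Theorem~\ref{thm:construct}. Then $F=F_t$ has all the properties stated in Theorem~\ref{thm:main}.
\end{corollary}

\begin{proof}
Choose $z_i\in O_i$. By Proposition~\ref{prop:component}, $F^{n_i}$ is linearizable at $z_i$ with multiplicatively independent unimodular multipliers, $z_i\in\operatorname{int}K$, and the component $\Omega_i$ of $z_i$ has exact period $n_i$ and contains no other periodic point. The periods are distinct, so the $\Omega_i$ are distinct. The cycles $O_i$ converge to $0$, whose multipliers $\lambda$ and $\delta/\lambda$ are unimodular. If $0$ were in $\operatorname{int}K$, a ball about $0$ would lie in one component and would contain $z_i$ for large $i$. This component would be $\Omega_i$, and it would contain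 the periodic point $0\ne z_i$.
\end{proof}

Theorem~\ref{thm:main} follows from Proposition~\ref{prop:h0}, Theorem~\ref{thm:construct} and Corollary~\ref{cor:components}.

\section{Density}\label{sec:dense}

For a general $h$ the polynomial $\lambda yh(y)$ has several free critical points, and the argument of Section~\ref{sec:twist} is not available. But the failure of (A1) or (A2) for a given $r$ is expressed by the vanishing of functions holomorphic in $(\delta,h)$ on a connected set, and the single example $h_0$ shows that these functions are not identically zero. We use the following form of the identity theorem: a holomorphic function on a connected open subset of $\mathbb C\times\mathcal H_{\mathbb C}$ that vanishes on a product of nonempty open subsets of $\mathbb C$ and of $\mathcal H_{\mathbb R}$ vanishes identically. Indeed, all its partial derivatives at a point of the product can be computed along real directions, so they vanish.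

\begin{proposition}\label{prop:residual}
The admissible polynomials form a residual, hence dense, subset of $\mathcal H_{\mathbb R}$.
\end{proposition}

\begin{proof}
Fix $r$ with denominator $a\ge2$, and let $\mathcal G_r$ be the complement of $Z_r$ in the connected manifold $D_a\times\mathcal H_{\mathbb C}$. By Proposition~\ref{prop:h0}, $Z_r$ is a proper analytic subset, and the complement of a proper analytic subset of a connected complex manifold is connected. So $\mathcal G_r$ is open and connected, and $\nu_r=a+1$ on it by Corollary~\ref{cor:mult}. Near each point of $\{\lambda_r\}\times\mathcal G_r$ expand, for complex $\alpha$ near $r$,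
\[
\frac1{2\pi i}\log\lambda'(e^{2\pi i\alpha},\delta,h)=\sum_{j\ge1}\rho^{(j)}(\delta,h)\,(\alpha-r)^j .
\]
By Proposition~\ref{prop:birth}(4) the local coefficients agree on overlaps, so each $\rho^{(j)}$ is a holomorphic function on $\mathcal G_r$; for $d=a=2$ and $h=h_0$ the first two appear in \eqref{eq:ex-expansion}. Let $E=\delta\,\partial/\partial\delta$. On $\delta=e^{2\pi i\theta}$ we have $\partial_\theta=2\pi iE$, so for real $h$
\begin{equation}\label{eq:second}
\partial_\theta^2\rho(\alpha,\theta)=-4\pi^2\sum_{j\ge1}E^2\rho^{(j)}(e^{2\pi i\theta},h)\,(\alpha-r)^j .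
\end{equation}
By (A1) for $h_0$ there is a real $\theta_*$ with $(e^{2\pi i\theta_*},h_0)\in\mathcal G_r$, and by (A2) for $h_0$ the left side of \eqref{eq:second} is not identically zero near $(r,\theta_*)$. So there is $j=j(r)$ with $E^2\rho^{(j)}\not\equiv0$ on $\mathcal G_r$. Fix it and put
\begin{align*}
\mathcal B_r^1&=\{h\in\mathcal H_{\mathbb R}:\ D_a\times\{h\}\subset Z_r\},\\
\mathcal B_r^2&=\{h\in\mathcal H_{\mathbb R}:\ E^2\rho^{(j)}(\delta,h)=0\text{ for all }\delta\text{ with }(\delta,h)\in\mathcal G_r\}.
\end{align*}

\emph{Both sets are closed.} For $\mathcal B_r^1$ this holds because $Z_r$ is closed. If $h_n\in\mathcal B_r^2$, $h_n\to h$ and $(\delta,h)\in\mathcal G_r$, then $(\delta,h_n)\in\mathcal G_r$ for large $n$, and $E^2\rho^{(j)}(\delta,h)=\lim E^2\rho^{(j)}(\delta,h_n)=0$.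

\emph{Neither has interior in $\mathcal H_{\mathbb R}$.} If $\mathcal B_r^1$ contained a nonempty open set, the functions $g_2,\dots,g_{a+1}$ defining $Z_r$ would vanish on its product with $D_a$, hence on $D_a\times\mathcal H_{\mathbb C}$, although $Z_r$ is proper. If $\mathcal B_r^2$ had interior, we could choose $h\notin\mathcal B_r^1$ in this interior and $\delta$ with $(\delta,h)\in\mathcal G_r$. Then $E^2\rho^{(j)}$ would vanish on the product of a disk about $\delta$ and a real ball about $h$, hence on $\mathcal G_r$, contrary to the choice of $j$.

The polynomials of degree less than $d-1$ form a closed set without interior, and there are countably many $r$. So the set of $h\in\mathcal H_{\mathbb R}$ of degree $d-1$ outside $\bigcup_r(\mathcal B_r^1\cup\mathcal B_r^2)$ is residual, and dense by Baire's theorem. Let $h$ be in this set and fix $r$. Since $h\notin\mathcal B_r^1$, the set $\{\delta\in D_a:(\delta,h)\in Z_r\}$ is a proper analytic subset of the domain $D_a$, hence discrete; this is (A1). Its complement in $D_a$ is a domain on which $E^2\rho^{(j)}(\cdot,h)$ is holomorphic, and not identically zero because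 $h\notin\mathcal B_r^2$. So this function does not vanish identically on any arc of the unit circle in that domain, and (A2) follows from \eqref{eq:second}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
Let $(\theta,q)\in\mathcal U_d$ with $y_0$ as in the definition. Replacing $q$ by $q+\varepsilon(y-y_0)$ with $\varepsilon$ small changes neither $q(y_0)$ nor the degree, so we may assume $c:=q'(y_0)\in(-2,2)\setminus\{0\}$. For any real $\theta$ and $q$, in the coordinates $u=x-y_0$, $v=y-y_0$ the second component of $f_{\theta,q}$ is
\[
e^{\pi i\theta}q(v+y_0)-e^{2\pi i\theta}(u+y_0)-y_0=e^{\pi i\theta}\bigl(q(v+y_0)-2\cos(\pi\theta)y_0\bigr)-e^{2\pi i\theta}u,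
\]
so $f_{\theta,q}$ is conjugate by a translation to $f_{\theta,\tilde q}$ with $\tilde q(v)=q(v+y_0)-2\cos(\pi\theta)y_0$. In our case $\tilde q(0)=0$ and $\tilde q'(0)=c$, so $\tilde q(v)=c\,v\,h(v)$ with $h\in\mathcal H_{\mathbb R}$ of degree $d-1$. Choose a real $\alpha$ with $c=2\cos\pi(2\alpha-\theta)$. By \eqref{eq:kappa}, $f_{\theta,\tilde q}=F_{\lambda,\delta,h}$.

By Proposition~\ref{prop:residual} there is an admissible $h_1$ arbitrarily close to $h$. By Theorem~\ref{thm:construct} and Corollary~\ref{cor:components} there is $(\alpha_1,\theta_1)$ arbitrarily close to $(\alpha,\theta)$ such that $\operatorname{int}K$ has infinitely many components for the map \eqref{eq:family} with parameters $\alpha_1,\theta_1,h_1$. Put $c_1=2\cos\pi(2\alpha_1-\theta_1)$ and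
\[
q_1(y)=2\cos(\pi\theta_1)y_0+c_1\,(y-y_0)\,h_1(y-y_0).
\]
Then $\tilde q_1(v)=c_1vh_1(v)$, so $f_{\theta_1,q_1}$ is conjugate to that map by a translation, which preserves boundedness of orbits. The polynomial $q_1$ depends continuously on $(\alpha_1,\theta_1,h_1)$ and equals $q$ at $(\alpha,\theta,h)$, so $(\theta_1,q_1)$ is arbitrarily close to $(\theta,q)$. Finally $q_1(y_0)=2\cos(\pi\theta_1)y_0$, and $q_1'(y_0)=c_1\in(-2,2)\setminus\{0\}$ when the perturbation is small, so $q_1$ has degree $d$ and $(\theta_1,q_1)\in\mathcal U_d$.
\end{proof}

\begin{thebibliography}{9}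

\bibitem{Arnold}
Arnold, \emph{Geometrical Methods}.

\bibitem{Bedford}
Eric Bedford, \emph{Dynamics of Polynomial Diffeomorphisms of $C^2$: Foliations and laminations}, arXiv:1501.01402 (2015).

\bibitem{Milnor}
Milnor, \emph{Dynamics in One Complex Variable}.

\end{thebibliography}
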